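\title{A character formula for affine quantum groups\\ that holds exactly in type A}

\begin{abstract}
A problem from the work of Young and Mukhin on the affinization of category $\mathcal O$ asks whether an explicit product formula gives the character of every simple module $L(\boldsymbol f)$ of the affine quantum group $U_q(\hat{\mathfrak g})$ whose highest $\ell$-weight $\boldsymbol f$ satisfies certain conditions on its zeros and poles. We prove the formula when $\mathfrak g$ is of type A, by constructing the module on a basis of $\ell$-weight vectors indexed by interlacing sequences of partitions. For every $\mathfrak g$ not of type A we give an explicit $\boldsymbol f$ that satisfies the conditions and for which the formula is wrong. Outside types $A_n,B_2,C_3,G_2$ the formula fails even under the additional restriction that all zeros and poles be simple.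
\end{abstract}

\section{The question and the answer}

\subsection{Setting}
Let $\mathfrak g$ be a simple Lie algebra with Dynkin node set $I$, simple roots $\alpha_i$, positive roots $\Delta^+$ and fundamental coweights $\omega_i^\vee$. Let $B=(B_{ij})_{i,j\in I}$ be its symmetrized Cartan matrix, normalized as $B_{ij}=d_iC_{ij}$ with $C$ the Cartan matrix and coprime positive integers $d_i$. So $B=C$ in types A, D, E, and $B_{ii}=2$ for short $\alpha_i$ in the other types. Put $Q^+=\bigoplus_{i\in I}\mathbb Z_{\ge0}\alpha_i$, and for $\beta\in Q^+$ let $c_i(\beta)=\langle\omega_i^\vee,\beta\rangle$ be the coefficient of $\alpha_i$ in $\beta$. Let $q\in\mathbb C^\times$ be transcendental; all we use is that $q$ is not a root of unity. Put $q_i=q^{B_{ii}/2}$.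

The affine quantum group $U_q(\hat{\mathfrak g})$, in Drinfeld's new realization and with trivial central charge, has generators $x^\pm_{i,r}$ ($i\in I$, $r\in\mathbb Z$) and $\phi^\pm_{i,\pm r}$ ($i\in I$, $r\ge0$), where $\phi^{\pm}_{i,0}=k_i^{\pm1}$. The relations that we need are recalled in Section \ref{sec:relations}. Put $\phi_i^\pm(u)=\sum_{r\ge0}\phi^\pm_{i,\pm r}u^{\pm r}$. Let $\boldsymbol f=(f_i(u))_{i\in I}$ be a tuple of rational functions with $f_i(0)f_i(\infty)=1$. Then $L(\boldsymbol f)$ denotes the irreducible $U_q(\hat{\mathfrak g})$-module generated by a vector $v$ with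
\[
x^+_{i,r}v=0,\qquad \phi_i^{\pm}(u)v=f_i(u)v ,
\]
where $f_i$ is expanded in nonnegative powers of $u$ for $\phi_i^+$ and of $u^{-1}$ for $\phi_i^-$. The tuple $\boldsymbol f$ is the \emph{highest $\ell$-weight} of $L(\boldsymbol f)$. The modules $L(\boldsymbol f)$ are exactly the simple objects of the category $\hat{\mathcal O}$ of $U_q(\hat{\mathfrak g})$-modules whose $U_q(\mathfrak g)$-weight spaces are finite-dimensional and whose nontrivial weights lie in a finite union of cones generated by negative roots \cite{YM}.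

We write $\overline\lambda$ for the formal exponential of the $U_q(\mathfrak g)$-weight given by $\lambda\in\mathfrak h^*$, $\mathrm{wt}(\boldsymbol f)$ for the weight of $v$ (that is, $k_iv=f_i(0)v$), and $L(\boldsymbol f)_\beta$ for the space of weight $\mathrm{wt}(\boldsymbol f)\,\overline\beta^{\,-1}$, $\beta\in Q^+$. The character is $\chi(L(\boldsymbol f))=\mathrm{wt}(\boldsymbol f)\sum_{\beta\in Q^+}\dim L(\boldsymbol f)_\beta\;\overline\beta^{\,-1}$.

\subsection{The statement}
We say that a rational function has a zero or pole \emph{at position $c$} if it has one at $u=c^{-1}$. Positions are sorted into \emph{classes}, the elements of $\mathbb C^\times/q^{\mathbb Z}$; fix a representative $a$ of each. Factor $f_i=\prod_a f_i^{(a)}$, where $f_i^{(a)}$ collects the zeros and poles at positions in $aq^{\mathbb Z}$. The factors are determined up to constants, which play no role.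

For $X\subseteq I$ let $\overline X$ be the smallest connected subset of $I$ containing $X$. For $i\ne j$, a \emph{straight labelling} $(i=j_1,j_2,\dots,j_K=j)$ of $\overline{\{i,j\}}$ is a labelling of its nodes, without repetition, such that $B_{j_k,j_\ell}<0$ if and only if $|k-\ell|=1$.

The hypotheses on $\boldsymbol f$ are the following, for every class $a$.
\begin{itemize}
\item[(H0)] For each $i\in I$ there are $n_a(i)\in\mathbb Z_{\ge-1}$, $X\in\mathbb C^\times$ and $r\in\mathbb Z$ with $f_i^{(a)}(u)=X(1-aq^ru)^{n_a(i)}$.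
\end{itemize}
Put $S^{(a)}=\{i:n_a(i)=-1\}$ and $U^{(a)}=\{i:n_a(i)>0\}$.
\begin{itemize}
\item[(H1)] For all $i\ne j$ in $S^{(a)}$ we have $U^{(a)}\cap\overline{\{i,j\}}\neq\emptyset$.
\item[(H2)] For every $i\in S^{(a)}$ and $j\in U^{(a)}$ with $\overline{\{i,j\}}\cap(S^{(a)}\cup U^{(a)})=\{i,j\}$ there is a straight labelling $(i=j_1,\dots,j_K=j)$ of $\overline{\{i,j\}}$ such that
\[
f_i^{(a)}(u)=\frac{X}{1-aq^ru},\qquad f_j^{(a)}(u)=W\Bigl(1-aq^{\,r-\sum_{t=1}^{K-1}B_{j_t,j_{t+1}}}u\Bigr)^n
\]
for some $r\in\mathbb Z$, $n\in\mathbb Z_{>0}$ and $X,W\in\mathbb C^\times$.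
\item[(H3)] For every $j\in U^{(a)}$ we have $n_a(j)\ge|N_a(j)|-1$, where $N_a(j)=\{i\in S^{(a)}:\overline{\{i,j\}}\cap(S^{(a)}\cup U^{(a)})=\{i,j\}\}$.
\end{itemize}
The problem, which we take from \cite{YM}, is to prove or disprove that under (H0)--(H3)
\begin{equation}\label{eq:formula}
\chi(L(\boldsymbol f))=\mathrm{wt}(\boldsymbol f)\prod_{a}\chi^{(a)},\qquad
\chi^{(a)}=\prod_{\alpha\in\Delta^+}\Bigl(\frac1{1-\overline\alpha^{\,-1}}\Bigr)^{\max\left(0,\ \sum_{i\in S^{(a)}}c_i(\alpha)-\sum_{j\in U^{(a)}}n_a(j)c_j(\alpha)\right)} .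
\end{equation}
In \cite{YM} this is presented as a generalization of a conjecture stated for $\mathfrak g$ of type A, B, C, F or G.

\subsection{What the formula counts}\label{sec:heuristic}
The formula is correct at simple roots. By Drinfeld's relations, $x^+_{i,r}x^-_{i,s}v$ is, up to a nonzero constant independent of $r,s$, equal to $\sum_cR_cc^{r+s}\,v$, where $c$ runs over the pole positions of $f_i$ and $R_c\neq0$ (all poles are simple by (H0)). So $\dim L(\boldsymbol f)_{\alpha_i}$ is the number of poles of $f_i$, that is, the number of classes $a$ with $i\in S^{(a)}$, as \eqref{eq:formula} says. Poles create vectors.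

For larger weights one must know how creating a vector at one node changes the poles at the other nodes. Picture an application of $x_i^-$ at a pole position $c$ as adding a \emph{box} of color $i$ at $c$. The relations say that it multiplies the eigenvalue of $\phi_j$ by
\[
G_{ji}(cu)=q^{-B_{ij}}\,\frac{1-q^{B_{ij}}cu}{1-q^{-B_{ij}}cu}.
\]
If $i$ and $j$ are adjacent, this has a pole at $q^{-B_{ij}}c$, so a box of color $i$ allows a box of color $j$ to be added there, unless $f_j$ has a zero at precisely this position. That is the zero that (H2) provides. So poles allow descent through the roots, zeros obstruct it, and $\max\bigl(0,\sum c_i(\alpha)-\sum n_a(j)c_j(\alpha)\bigr)$ looks like a count of the poles that survive.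

The smallest case in which this can be tested has two adjacent nodes with $B_{ii}=2$, $B_{jj}=2m$, $B_{ij}=-m$, a pole of $f_i$ at $1$, and a zero of $f_j$ of order $n$ at $q^m$. Boxes of color $i$ go to positions $1,q^{-2},q^{-4},\dots$, since each box moves the pole of $\phi_i$ by $q^{-2}$. After two boxes the eigenvalue of $\phi_j$ has been multiplied by a constant times
\begin{equation}\label{eq:twoboxes}
\frac{(1-q^{-m}u)(1-q^{-m-2}u)}{(1-q^mu)(1-q^{m-2}u)} .
\end{equation}
If $m=1$, the zero at $q^{-1}$ cancels the second pole. In fact, any positive number of boxes then gives a single pole, always at $q$, and one zero of $f_j$ at $q$ removes it. If $m\in\{2,3\}$, nothing cancels, and there are poles at the two positions $q^m$ and $q^{m-2}$. A zero of order $n=2$ at $q^m$ removes only the first, but the exponent of the root $2\alpha_i+\alpha_j$ in \eqref{eq:formula} is $\max(0,2-2)=0$. The formula subtracts the order of a zero as if each unit of it could cancel a pole anywhere in the class. The surviving pole produces a vector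 that the formula misses. In types D and E the same happens at a trivalent node, where boxes may be placed in two rows.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\mathfrak g$ be of type A. Then \eqref{eq:formula} holds for every $\boldsymbol f$ satisfying (H0)--(H3). Moreover $L(\boldsymbol f)$ has a basis of joint eigenvectors of the $\phi^\pm_{i,\pm r}$ with pairwise distinct $\ell$-weights, indexed by tuples of interlacing sequences of partitions.
\end{theorem}

\begin{theorem}\label{thm:notA}
Let $\mathfrak g$ not be of type A. Then there is an explicit $\boldsymbol f$ satisfying (H0)--(H3), with $S^{(1)}=\{i\}$, $U^{(1)}=\{j\}$ and $n_1(j)=2$, for which \eqref{eq:formula} is wrong: some weight multiplicity of $L(\boldsymbol f)$ is strictly larger than the one given by \eqref{eq:formula}.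
\end{theorem}

\begin{corollary}\label{cor}
The formula \eqref{eq:formula} holds for all $\boldsymbol f$ satisfying (H0)--(H3) if and only if $\mathfrak g$ is of type A.
\end{corollary}

\begin{theorem}\label{thm:simple}
Let $\mathfrak g$ not be of type $A_n$, $B_2$, $C_3$ or $G_2$. Then \eqref{eq:formula} fails for some $\boldsymbol f$ that satisfies (H0)--(H3) and has all $n_a(i)\in\{-1,0,1\}$.
\end{theorem}

The failure behind Theorem \ref{thm:simple} has a different source: (H2) does not constrain a zero that is shielded from $S^{(a)}$ by other elements of $U^{(a)}$, while the exponents in \eqref{eq:formula} still depend on it.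

Section \ref{sec:tools} contains the tools: a rank criterion for weight multiplicities, and a construction of modules on which all $\phi^\pm_{i,\pm r}$ are diagonal with distinct joint eigenvalues. Section \ref{sec:A} proves Theorem \ref{thm:A}, Section \ref{sec:notA} proves Theorem \ref{thm:notA}, and Section \ref{sec:simple} proves Theorem \ref{thm:simple}.

\section{Highest \texorpdfstring{$\ell$}{l}-weight modules}\label{sec:tools}

\subsection{Relations}\label{sec:relations}
Put $x^\pm_j(w)=\sum_{m\in\mathbb Z}x^\pm_{j,m}w^{-m}$, $\delta(x)=\sum_{m\in\mathbb Z}x^m$ and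
\begin{equation}\label{eq:G}
G_{ij}(x)=q^{-B_{ij}}\frac{1-q^{B_{ij}}x}{1-q^{-B_{ij}}x}.
\end{equation}
Direct computation gives
\begin{equation}\label{eq:Gprop}
G_{ij}(0)G_{ij}(\infty)=1,\qquad G_{ij}(x)G_{ji}(x^{-1})=1,\qquad G_{ii}(1)=-1 .
\end{equation}
Drinfeld's relations include: the $\phi$'s commute,
\begin{gather}
\phi_i^\pm(u)x_j^-(w)=G_{ij}(uw)\,x_j^-(w)\phi_i^\pm(u),\qquad
\phi_i^\pm(u)x_j^+(w)=G_{ij}(uw)^{-1}x_j^+(w)\phi_i^\pm(u),\label{eq:phix}\\
[x^+_{i,r},x^-_{j,s}]=\delta_{ij}\,\frac{\phi^+_{i,r+s}-\phi^-_{i,r+s}}{q_i-q_i^{-1}}\qquad(\phi^\pm_{i,\mp m}=0\ \text{for } m>0),\label{eq:comm}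
\end{gather}
with $G$ expanded in powers of $uw$ for $\phi^+$ and of $(uw)^{-1}$ for $\phi^-$. For $J\subseteq I$ let $\tilde U_J$ be the algebra generated by $x^\pm_{i,r},\phi^\pm_{i,\pm r}$ ($i\in J$) subject \emph{only} to these relations and $\phi^+_{i,0}\phi^-_{i,0}=1$. The quadratic and Serre relations among the $x^+$'s and among the $x^-$'s are not imposed. Since $U_q(\hat{\mathfrak g})$ is a quotient of $\tilde U_I$, the module $L(\boldsymbol f)$ is a simple $\tilde U_I$-module. By the uniqueness in Lemma \ref{lem:hw}(b) below we never have to check a Serre relation.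

Let $\tilde U_J^{\pm}$ and $\tilde U_J^0$ be the subalgebras generated by the $x^\pm$'s and by the $\phi$'s. In modes, \eqref{eq:phix} reads $\phi^+_{i,m}x^-_{j,s}=\sum_{k=0}^m g_k\,x^-_{j,s+k}\phi^+_{i,m-k}$ with $G_{ij}(x)=\sum_kg_kx^k$ at $x=0$, and similarly in the other cases. Hence the span $\tilde U_J^-\tilde U_J^0\tilde U_J^+$ is stable under left multiplication by the $x^-$'s, by the $\phi$'s, and (by \eqref{eq:comm} and induction on the length of the $x^-$-word) by the $x^+$'s. So $\tilde U_J=\tilde U_J^-\tilde U_J^0\tilde U_J^+$ as a span.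

Two elementary facts will be used throughout. First, suppose that $\Psi$ is rational, regular at $0$ and $\infty$, with only simple poles, and write $\Psi=\mathrm{const}+\sum_c\frac{R_c}{1-cu}$ over its pole positions $c$. Since $\frac1{1-cu}$ expands as $\sum_{m\ge0}c^mu^m$ at $0$ and as $-\sum_{m<0}c^mu^m$ at $\infty$, the coefficients $\Psi^\pm_m$ of $u^m$ in the expansions of $\Psi$ at $0$ (for $+$) and at $\infty$ (for $-$) satisfy
\begin{equation}\label{eq:residues}
\Psi^+_m-\Psi^-_m=\sum_cR_cc^m\qquad\text{for all }m\in\mathbb Z .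
\end{equation}
Second, for distinct $c_1,\dots,c_k\in\mathbb C^\times$ and vectors $w_1,\dots,w_k$,
\begin{equation}\label{eq:vandermonde}
\sum_{l}c_l^{\,r}w_l=0\ \text{ for all } r\in\mathbb Z\quad\Longrightarrow\quad w_1=\dots=w_k=0
\end{equation}
by the Vandermonde determinant.

\subsection{Multiplicities as ranks}
Put $Q_J^+=\bigoplus_{i\in J}\mathbb Z_{\ge0}\alpha_i$. A \emph{highest $\ell$-weight $\tilde U_J$-module} for $\boldsymbol f=(f_i)_{i\in J}$, where $f_i(0)f_i(\infty)=1$, is a module $M=\tilde U_Jv$ with $v\ne0$, $x^+_{i,r}v=0$ and $\phi^\pm_i(u)v=f_i(u)v$ for $i\in J$. Then $M=\tilde U_J^-v=\bigoplus_{\beta\in Q_J^+}M_\beta$, where $M_\beta$ is spanned by the vectors $Y'v$ for words $Y'$ of weight $-\beta$ in the $x^-$'s. The sum is direct: $k_i$ acts on $M_\beta$ by $f_i(0)q^{-(B\beta)_i}$, the matrix $(B_{ij})_{i,j\in J}$ is nondegenerate, and $q$ is not a root of unity. In particular $M_0=\mathbb Cv$, and all submodules of $M$ are graded.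

For words $Y$ in the $x^+$'s and $Y'$ in the $x^-$'s, of weights $\beta$ and $-\beta$, define $H^{\boldsymbol f}_\beta(Y,Y')\in\mathbb C$ by $YY'v=H^{\boldsymbol f}_\beta(Y,Y')\,v$. Straightening $YY'$ with the relations shows that $H_\beta^{\boldsymbol f}(Y,Y')$ is a universal polynomial in the coefficients of the expansions of the $f_i$ at $0$ and $\infty$. In particular it does not depend on $M$. The matrix $H^{\boldsymbol f}_\beta$ is infinite in general; its rank is the dimension of its column span, or equivalently the supremum of the sizes of its nonzero minors.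

\begin{lemma}\label{lem:hw}
\begin{itemize}
\item[(a)] $\dim M_\beta\ge\operatorname{rk}H_\beta^{\boldsymbol f}$, with equality if $M$ is simple. If $M$ is simple and $x\in M_\beta$ is killed by all words of weight $\beta$ in the $x^+$'s, then $x=0$.
\item[(b)] Two simple highest $\ell$-weight $\tilde U_J$-modules with the same $\boldsymbol f$ are isomorphic.
\item[(c)] For $J\subseteq I$, the space $K=\bigoplus_{\beta\in Q_J^+}L(\boldsymbol f)_\beta$ is the simple highest $\ell$-weight $\tilde U_J$-module for $(f_i)_{i\in J}$.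
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $h$ be the linear map that sends $x\in M_\beta$ to the family of all $Yx\in M_0=\mathbb Cv$, where $Y$ runs over the words of weight $\beta$ in the $x^+$'s. The vectors $Y'v$ span $M_\beta$, and $h(Y'v)$ is the column $Y'$ of $H_\beta^{\boldsymbol f}$. So the column span is $h(M_\beta)$, which gives the inequality, and equality holds if $h$ is injective. It remains to show that $h$ is injective if $M$ is simple. Let $0\ne x\in M_\beta$. Then $v\in\tilde U_Jx=\tilde U_J^-\tilde U_J^0\tilde U_J^+x$. A word of weight $\beta'$ in the $x^+$'s maps $x$ to $M_{\beta-\beta'}$, and $\tilde U_J^-$ only lowers weights. So the component of this relation in $M_0$ involves only $\beta'=\beta$ and no $x^-$'s, that is, $v\in\tilde U_J^0\,\tilde U^+_{J,\beta}\,x$, where $\tilde U^+_{J,\beta}$ is the span of the words of weight $\beta$. So some word of weight $\beta$ does not kill $x$.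

(b) Let $V_1,V_2$ be two such modules, with vectors $v_1,v_2$, and let $N=\tilde U_J(v_1,v_2)\subseteq V_1\oplus V_2$. This is a highest $\ell$-weight module, so $N_0=\mathbb C(v_1,v_2)$. The kernel of the surjection $N\to V_1$ is a submodule of $0\oplus V_2$. If it were nonzero, it would contain $(0,v_2)\notin N_0$. So $N\cong V_1$, and likewise $N\cong V_2$.

(c) A word of weight $-\beta$ with $\beta\in Q_J^+$ involves only the $x^-_{i,r}$ with $i\in J$, so $K=\tilde U_J^-v$. By (a) for $L(\boldsymbol f)$, every nonzero $x\in K_\beta$ is mapped to a nonzero multiple of $v$ by some word of weight $\beta$, and this word lies in $\tilde U_J$. As submodules are graded, $K$ is simple.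
\end{proof}

\subsection{Thin modules}
We now look for modules on which the $\phi$'s are diagonal with distinct joint eigenvalues. On a vector reached from $v$ by adding boxes, the eigenvalue of $\phi_i$ must be $f_i$ times a product of factors $G_{ij}(cu)$, and by \eqref{eq:comm} and \eqref{eq:residues} each of its poles must come from a box that can be added or from one that can be removed. The next lemma says that this bookkeeping, once consistent, is sufficient: the matrix coefficients can always be found.

\begin{lemma}\label{lem:thin}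
Let $J\subseteq I$ and $f_i(0)f_i(\infty)=1$ for $i\in J$. Let $\Xi$ be a finite set whose elements $p$ have colors $\mathrm{col}(p)\in J$ and base positions $y_p^0\in\mathbb C^\times$, and let $0\in\mathcal P\subseteq\mathbb Z_{\ge0}^\Xi$. For $\Lambda=(k_p)\in\mathcal P$ put $y_p=y_p(\Lambda)=y_p^0q_{\mathrm{col}(p)}^{-2k_p}$. The \emph{boxes} of $\Lambda$ are the pairs $(\mathrm{col}(p),\,y_p^0q_{\mathrm{col}(p)}^{-2s})$ with $0\le s<k_p$; they form a multiset. Put
\[
\Psi_{i,\Lambda}(u)=f_i(u)\prod_{\text{boxes }(j,c)}G_{ij}(cu).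
\]
Let $\Lambda\pm p$ be $\Lambda$ with $k_p$ replaced by $k_p\pm1$. Call $p$ \emph{addable} if $\Lambda+p\in\mathcal P$ and \emph{removable} if $\Lambda-p\in\mathcal P$. Assume:
\begin{itemize}
\item[(i)] for all $\Lambda\in\mathcal P$ and $i\in J$, the poles of $\Psi_{i,\Lambda}$ are simple, and their positions are exactly the numbers $y_p$ ($p$ addable of color $i$) and $q_i^2y_p$ ($p$ removable of color $i$), which are pairwise distinct;
\item[(ii)] if $p\ne r$ and $\Lambda,\Lambda+p-r\in\mathcal P$, then $\Lambda+p,\Lambda-r\in\mathcal P$;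
\item[(iii)] every $\Lambda\neq0$ in $\mathcal P$ has a removable $p$;
\item[(iv)] $\Lambda\in\mathcal P$ is determined by its multiset of boxes.
\end{itemize}
Then the simple highest $\ell$-weight $\tilde U_J$-module for $(f_i)_{i\in J}$ has a basis $|\Lambda\rangle$, $\Lambda\in\mathcal P$, with $v=|0\rangle$, such that $|\Lambda\rangle$ has weight $-\sum_pk_p\alpha_{\mathrm{col}(p)}$ relative to $v$ and
\[
\phi_i^\pm(u)|\Lambda\rangle=\Psi_{i,\Lambda}(u)|\Lambda\rangle,\qquad
x_i^-(w)|\Lambda\rangle=\sum_{p\text{ addable of color }i}a(\Lambda,p)\,\delta(y_p/w)\,|\Lambda+p\rangle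
\]
with all $a(\Lambda,p)\neq0$. The joint eigenvalues $(\Psi_{i,\Lambda})_{i\in J}$ are pairwise distinct.
\end{lemma}

\begin{proof}
For $p$ addable to $\Lambda$ let $R(\Lambda,p)\ne0$ be the coefficient $R_{y_p}$ of $\Psi_{\mathrm{col}(p),\Lambda}$ as in \eqref{eq:residues}. The plan is to let $x^-$ add boxes with coefficients $a$ and $x^+$ remove them with coefficients $b$. The diagonal part of \eqref{eq:comm} fixes the products $ab$ in terms of $R$, and the off-diagonal part is a condition on squares of moves.

\emph{Squares.} Let $p\ne r$ have colors $i,j$ and suppose $\Lambda,\Lambda+p,\Lambda+r,\Lambda+p+r\in\mathcal P$. Then $\Psi_{i,\Lambda+r}(u)=\Psi_{i,\Lambda}(u)G_{ij}(y_ru)$, and by (i) both $\Psi_{i,\Lambda+r}$ and $\Psi_{i,\Lambda}$ have a simple pole at position $y_p$. Hence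
\begin{equation}\label{eq:square}
G_{ij}(y_r/y_p)\in\mathbb C^\times,\qquad R(\Lambda+r,p)=G_{ij}(y_r/y_p)\,R(\Lambda,p).
\end{equation}

\emph{Coefficients.} Fix a total order on $\Xi$. For $p<r$ of colors $i,j$ put $g_{pr}(\kappa,m)=G_{ij}\bigl(y_r^0q_j^{-2m}/(y_p^0q_i^{-2\kappa})\bigr)$ if this lies in $\mathbb C^\times$, and $g_{pr}(\kappa,m)=1$ otherwise. Put
\[
a(\Lambda,p)=\prod_{r>p}\ \prod_{m<k_r}g_{pr}(k_p,m)\neq0 .
\]
For a square as above with $p<r$, passing from $k_r$ to $k_r+1$ multiplies $a(\Lambda,p)$ by $g_{pr}(k_p,k_r)=G_{ij}(y_r/y_p)$, while $a(\Lambda,r)$ does not involve $k_p$. So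
\begin{equation}\label{eq:acoef}
a(\Lambda+r,p)=G_{ij}(y_r/y_p)\,a(\Lambda,p),\qquad a(\Lambda+p,r)=a(\Lambda,r)\qquad(p<r).
\end{equation}
Define $b$ by $a(\Lambda,p)\,b(\Lambda+p,p)=R(\Lambda,p)/(q_i-q_i^{-1})$, $i=\mathrm{col}(p)$; so $b\ne0$. On $V=\bigoplus_{\Lambda\in\mathcal P}\mathbb C|\Lambda\rangle$ let $\phi_i^\pm(u)$ act by the expansions of $\Psi_{i,\Lambda}$, let $x_i^-(w)$ act as stated, and let
\[
x^+_{i,m}|\Lambda\rangle=\sum_{p\text{ removable of color }i}b(\Lambda,p)\,(q_i^2y_p)^m\,|\Lambda-p\rangle .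
\]
Note that $q_i^2y_p(\Lambda)=y_p(\Lambda-p)$ is the position of the removed box.

\emph{Relations.} By \eqref{eq:Gprop}, $\Psi_{i,\Lambda}(0)\Psi_{i,\Lambda}(\infty)=1$, so $\phi_{i,0}^+\phi^-_{i,0}=1$. Adding a box $(j,c)$ multiplies $\Psi_i$ by $G_{ij}(cu)$, and $G_{ij}(uw)\delta(c/w)=G_{ij}(uc)\delta(c/w)$; this gives \eqref{eq:phix}. It remains to check \eqref{eq:comm}.

\emph{Diagonal part.} The coefficient of $|\Lambda\rangle$ in $[x^+_{i,m},x^-_{i,s}]|\Lambda\rangle$ is $(q_i-q_i^{-1})^{-1}$ times
\[
\sum_{p\text{ addable}}R(\Lambda,p)\,y_p^{m+s}-\sum_{p\text{ removable}}R(\Lambda-p,p)\,(q_i^2y_p)^{m+s},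
\]
where $p$ has color $i$. Let $p$ be removable and $c=q_i^2y_p$. Then $\Psi_{i,\Lambda}(u)=\Psi_{i,\Lambda-p}(u)G_{ii}(cu)$ and $G_{ii}(1)=-1$, so the coefficient $R_c$ of $\Psi_{i,\Lambda}$ is $-R(\Lambda-p,p)$. By (i) the displayed sum is $\sum_cR_cc^{m+s}$ over all poles of $\Psi_{i,\Lambda}$, as \eqref{eq:comm} requires by \eqref{eq:residues}. For $i\neq j$ the commutator $[x^+_{j,m},x^-_{i,s}]$ has no diagonal part.

\emph{Off-diagonal part.} Let $p\ne r$ have colors $i,j$ and let $\Lambda,\Lambda+p-r\in\mathcal P$. By (ii) both orders of the two moves stay in $\mathcal P$. With $\Lambda_0=\Lambda-r$, the coefficient of $|\Lambda+p-r\rangle$ in $[x^+_{j,m},x^-_{i,s}]|\Lambda\rangle$ vanishes if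
\[
a(\Lambda_0+r,p)\,b(\Lambda_0+p+r,r)=b(\Lambda_0+r,r)\,a(\Lambda_0,p).
\]
Insert the definition of $b$ and use \eqref{eq:square} in the form $R(\Lambda_0+p,r)=G_{ji}(y_p/y_r)R(\Lambda_0,r)$, where $y_p=y_p(\Lambda_0)$ and $y_r=y_r(\Lambda_0)$. The condition becomes
\[
G_{ji}(y_p/y_r)\,a(\Lambda_0,r)\,a(\Lambda_0+r,p)=a(\Lambda_0,p)\,a(\Lambda_0+p,r).
\]
If $p<r$, then by \eqref{eq:acoef} and \eqref{eq:Gprop} the left side is $G_{ji}(y_p/y_r)G_{ij}(y_r/y_p)\,a(\Lambda_0,r)a(\Lambda_0,p)=a(\Lambda_0,r)a(\Lambda_0,p)$, which is the right side. If $r<p$, then by \eqref{eq:acoef} with the roles exchanged, $a(\Lambda_0+p,r)=G_{ji}(y_p/y_r)a(\Lambda_0,r)$ and $a(\Lambda_0+r,p)=a(\Lambda_0,p)$, and the condition holds again. So $V$ is a $\tilde U_J$-module.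

\emph{Distinct eigenvalues.} Suppose $\prod_{(j,c)}G_{ij}(cu)^{m_{j,c}}=1$ for all $i\in J$, with integers $m_{j,c}$ of which only finitely many are nonzero. For each class $a$ put $m_j(x)=\sum_sm_{j,aq^s}x^s$. As $G_{ij}(cu)$ has its zero at position $q^{B_{ij}}c$ and its pole at position $q^{-B_{ij}}c$, comparing divisors gives $\sum_{j\in J}(x^{B_{ij}}-x^{-B_{ij}})m_j(x)=0$ for all $i\in J$. The matrix with entries $\frac{x^{B_{ij}}-x^{-B_{ij}}}{x-x^{-1}}$ specializes at $x=1$ to $(B_{ij})_{i,j\in J}$, which is nondegenerate. So its determinant is not zero, and all $m_{j,c}=0$. With (iv), the joint eigenvalues of different $|\Lambda\rangle$ are different.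

\emph{Simplicity.} By the last step every submodule is spanned by some of the $|\Lambda\rangle$. If it contains $|\Lambda\rangle$ with $\Lambda\ne0$, then by (iii) and $b\ne0$ it contains some $|\Lambda-p\rangle$. So a nonzero submodule contains $|0\rangle$. Conversely, by (iii), $a\ne0$ and induction on $\sum_pk_p$, the submodule generated by $|0\rangle$ contains all $|\Lambda\rangle$. Hence $V$ is simple, with highest $\ell$-weight vector $|0\rangle$. Uniqueness is Lemma \ref{lem:hw}(b).
\end{proof}

When $J\ne I$ we shall also need the $\phi_j$ with $j\notin J$.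

\begin{lemma}\label{lem:outside}
Let $\boldsymbol f=(f_i)_{i\in I}$, and suppose that Lemma \ref{lem:thin} applies to $J\subseteq I$ and $(f_i)_{i\in J}$, so that $K=\bigoplus_{\beta\in Q_J^+}L(\boldsymbol f)_\beta$ has the basis $|\Lambda\rangle$. Then for all $j\in I$
\[
\phi_j^\pm(u)|\Lambda\rangle=f_j(u)\prod_{\text{boxes }(i,c)\text{ of }\Lambda}G_{ji}(cu)\;|\Lambda\rangle .
\]
\end{lemma}

\begin{proof}
We use induction on $\sum_pk_p$; for $\Lambda=0$ this is the definition of $v$. Let $p$ be removable from $\Lambda\ne0$, of color $i$, let $\Lambda'=\Lambda-p$, and let $\psi(u)$ be the eigenvalue of $\phi_j$ on $|\Lambda'\rangle$. By \eqref{eq:phix}, $\phi_j^\pm(u)x_i^-(w)|\Lambda'\rangle=G_{ji}(uw)\psi(u)\,x_i^-(w)|\Lambda'\rangle$. Insert $x_i^-(w)|\Lambda'\rangle=\sum_{p'}a(\Lambda',p')\delta(y_{p'}/w)|\Lambda'+p'\rangle$, where the $y_{p'}$ are distinct by (i), and apply \eqref{eq:vandermonde} to the coefficient of each power of $u$. This gives $\phi_j^\pm(u)|\Lambda\rangle=G_{ji}(uy_p)\psi(u)|\Lambda\rangle$ with $y_p=y_p(\Lambda')$,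 the position of the new box.
\end{proof}

\subsection{The two smallest examples}
Products over rows of boxes telescope. Write $y=y^0q_j^{-2k}$. With $Q_s=1-q_j^{-2s}y^0u$ the factor $G_{jj}(q_j^{-2s}y^0u)$ is a constant times $Q_{s-1}/Q_{s+1}$, so
\begin{equation}\label{eq:tele1}
\prod_{s=0}^{k-1}G_{jj}(y^0q_j^{-2s}u)=\mathrm{const}\cdot\frac{(1-y^0u)(1-q_j^2y^0u)}{(1-yu)(1-q_j^2yu)} .
\end{equation}
If $q_j=q$ and $B_{ij}=-1$, then with $P_s=1-q^{1-2s}y^0u$ the factor $G_{ij}(q^{-2s}y^0u)$ is a constant times $P_{s+1}/P_s$, so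
\begin{equation}\label{eq:tele2}
\prod_{s=0}^{k-1}G_{ij}(y^0q^{-2s}u)=\mathrm{const}\cdot\frac{1-qyu}{1-qy^0u} .
\end{equation}

\begin{example}[one node]\label{ex:A1}
Let $J=\{i\}$, $q_i=q$ and $f_i=X\frac{1-bu}{1-u}$ with $b\notin q^{\mathbb Z}$ and $X^2b=1$. Take one row with $y^0=1$ and $\mathcal P=\mathbb Z_{\ge0}$. By \eqref{eq:tele1}, with $y=q^{-2k}$,
\[
\Psi_{i,k}=\mathrm{const}\cdot\frac{(1-bu)(1-q^2u)}{(1-yu)(1-q^2yu)} .
\]
For $k=0$ the only pole is at $y=1$. For $k\ge1$ the poles are at $y$ and $q^2y$, and they are simple. So (i) holds, and (ii)--(iv) are immediate. The module has one vector in each weight $-k\alpha_i$, in agreement with \eqref{eq:formula} for $\mathfrak g$ of type $A_1$.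
\end{example}

\begin{example}[interlacing in type $A_2$]\label{ex:A2}
Let $J=I=\{1,2\}$ in type $A_2$, $f_1=X\frac{1-bu}{1-u}$ with $b\notin q^{\mathbb Z}$ and $X^2b=1$, and $f_2=1$. One box of color $1$ at $1$ creates a pole for color $2$ at $q$. So we take two rows, $y^0_1=1$ and $y_2^0=q$, of colors $1$ and $2$. Write $Q(e)=1-q^eu$. By \eqref{eq:tele1} and \eqref{eq:tele2}, up to constants,
\[
\Psi_1=(1-bu)\,\frac{Q(2-2k_2)}{Q(-2k_1)\,Q(2-2k_1)},\qquad
\Psi_2=\frac{Q(1-2k_1)\,Q(3)}{Q(1-2k_2)\,Q(3-2k_2)} .
\]
Let $\mathcal P=\{(k_1,k_2):k_1\ge k_2\ge0\}$. For color $1$, the pole at exponent $-2k_1$ is always there, and the one at $2-2k_1$ is there unless $k_1=k_2$; the first row can always grow, and it can shrink unless $k_1=k_2$. For color $2$, the pole at $1-2k_2$ is there unless $k_2=k_1$, and the one at $3-2k_2$ unless $k_2=0$, again as it should be. Thus cancellation between rows encodes $k_1\ge k_2$. Conditions (ii)--(iv) are immediate, and the generating function $\sum_{k_1\ge k_2\ge0}x_1^{k_1}x_2^{k_2}=\frac1{(1-x_1)(1-x_1x_2)}$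 agrees with \eqref{eq:formula} for $S=\{1\}$, $x_i=\overline{\alpha_i}^{\,-1}$. If instead $f_2$ has a simple zero at $q$, it cancels the pole created by color $1$ (for every $k_1$, by \eqref{eq:tele2}), no box of color $2$ can be added in this class, and the contribution of the class is $\frac1{1-x_1}$, again as predicted.
\end{example}

\section{Type A}\label{sec:A}

Here $I=\{1,\dots,n\}$ and $B$ is the Cartan matrix of type $A_n$. For partitions, $\nu\succ\mu$ (or $\mu\prec\nu$) means $\nu_1\ge\mu_1\ge\nu_2\ge\mu_2\ge\cdots$. We first rewrite the product in \eqref{eq:formula} as a count of interlacing sequences of partitions. Then we read these sequences as rows of boxes, generalizing Example \ref{ex:A2}, and verify the hypotheses of Lemma \ref{lem:thin}.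

\subsection{A generating function}
The following lemma is equivalent to Gansner's trace formula for reverse plane partitions \cite{Ga}; we include a proof.

\begin{lemma}\label{lem:trace}
Let each of the steps $l,l+1,\dots,m+1$ be labelled H or V. Consider sequences of partitions $\emptyset=\mu^{(l-1)},\mu^{(l)},\dots,\mu^{(m)},\mu^{(m+1)}=\emptyset$ with $\mu^{(c-1)}\prec\mu^{(c)}$ if step $c$ is H and $\mu^{(c-1)}\succ\mu^{(c)}$ if step $c$ is V. Then
\[
Z:=\sum\prod_{c=l}^mx_c^{|\mu^{(c)}|}=\prod_{\substack{h<z\\ h\in\mathrm H,\ z\in\mathrm V}}\frac1{1-x_hx_{h+1}\cdots x_{z-1}} .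
\]
\end{lemma}

\begin{proof}
We use induction on the number of pairs $h<z$ with $h\in\mathrm H$, $z\in\mathrm V$. If there are none, the word is V\dots VH\dots H, all $\mu^{(c)}$ are empty, and $Z=1$. Otherwise steps $s,s+1$ are H, V for some $s$. Fix $\mu=\mu^{(s-1)}$ and $\lambda=\mu^{(s+1)}$. The partitions $\nu=\mu^{(s)}\succ\mu,\lambda$ are given by
\[
\nu_1\ge\max(\mu_1,\lambda_1),\qquad \max(\mu_{t+1},\lambda_{t+1})\le\nu_{t+1}\le\min(\mu_t,\lambda_t)\quad(t\ge1),
\]
and the partitions $\tau\prec\mu,\lambda$ by $\max(\mu_{t+1},\lambda_{t+1})\le\tau_t\le\min(\mu_t,\lambda_t)$. These are the same intervals. So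
\[
\nu_1=\max(\mu_1,\lambda_1)+k,\qquad \nu_{t+1}=\min(\mu_t,\lambda_t)+\max(\mu_{t+1},\lambda_{t+1})-\tau_t
\]
defines a bijection $\nu\leftrightarrow(k,\tau)$, $k\ge0$, and $|\nu|=k+|\mu|+|\lambda|-|\tau|$. Hence $Z=(1-x_s)^{-1}\sigma(Z')$, where $Z'$ belongs to the word with the labels of steps $s,s+1$ exchanged, and $\sigma$ is the substitution $x_{s\pm1}\mapsto x_{s\pm1}x_s$, $x_s\mapsto x_s^{-1}$. (There are no variables $x_{l-1}$, $x_{m+1}$; the corresponding partitions are empty.) The substitution is induced by an involution of the lattice of exponents, so it is well defined on formal sums of monomials.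

The new word has one pair fewer, so by induction $Z'$ is the product over its pairs. Under $\sigma$, the monomial $x_{s+1}\cdots x_{z-1}$ of a pair $(s+1,z)$ becomes $x_s\cdots x_{z-1}$, that of the pair $(s,z)$ of the original word. The monomial $x_h\cdots x_{s-1}$ of a pair $(h,s)$ becomes $x_h\cdots x_s$, that of $(h,s+1)$ in the original word. A pair $(h,z)$ with $h<s$, $z>s+1$ has a monomial containing $x_{s-1}x_sx_{s+1}$, which is fixed by $\sigma$. The monomials of the remaining pairs do not contain $x_{s-1},x_s,x_{s+1}$. All images are nonconstant monomials with nonnegative exponents, so $\sigma(Z')$ is the product of the corresponding geometric series, over exactly the pairs of the original word other than $(s,s+1)$. The factor $(1-x_s)^{-1}$ supplies the missing pair.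
\end{proof}

\subsection{Chains and regions}\label{sec:chains}
Let $\boldsymbol f$ satisfy (H0)--(H3). Fix a class $a$ and write $S=S^{(a)}$, $U=U^{(a)}$. By (H1) any two elements of $S$ are separated by an element of $U$. For $u\in U$, $N_a(u)$ consists of those among the nearest left and right neighbors of $u$ in $S\cup U$ that lie in $S$. So $|N_a(u)|\le2$, and as $n_a(u)\ge1$, (H3) holds automatically in type A.

Call $u\in U$ \emph{through} if $|N_a(u)|=2$ and $n_a(u)=1$, and \emph{blocking} otherwise. If $u$ is blocking then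
\begin{equation}\label{eq:blocking}
n_a(u)\ge|N_a(u)| .
\end{equation}
A through zero lies between two poles but can neutralize only one of them, so rows of boxes can pass it; a blocking zero cannot be passed. The set $S$ decomposes uniquely into maximal chains
\[
s_1<u_1<s_2<\dots<u_{M-1}<s_M,\qquad\text{consecutive in }S\cup U,\ \text{all }u_t\text{ through}.
\]
Let $u_-<s_1$ and $u_+>s_M$ be the adjacent elements of $S\cup U$, and put $u_-=0$ or $u_+=n+1$ if there is none. When present, they lie in $U$ by (H1) and are blocking by maximality of the chain. The \emph{region} of the chain is $\{l,\dots,m\}$ with $l=u_-+1$ and $m=u_+-1$. Distinct regions are disjoint and contain no adjacent nodes, since a blocking node lies between them. Every element of $S$ and every through element lies in a region, and no blocking element does. A node adjacent to a region but outside it is one of the $u_\pm$.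

Put $u_0=u_-$, $u_M=u_+$ and label the steps $l,\dots,m+1$ of the region: step $c$ is H if $c\in(u_{t-1},s_t]$ for some $t$, and V if $c\in(s_t,u_t]$ for some $t$. The first step is H and the last is V.

\emph{The exponents in \eqref{eq:formula}.} We claim that the exponent of $\alpha=\alpha_x+\dots+\alpha_y$ in $\chi^{(a)}$ is $1$ if $[x,y]$ lies in a region with step $x$ of type H and step $y+1$ of type V, and $0$ otherwise.

Let $p$ be the number of elements of $S$ in $[x,y]$. If $p=0$, the exponent is $0$. If $p\ge1$, then $[x,y]$ contains at least $p-1$ elements of $U$, so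
\[
\sum_{i\in S}c_i(\alpha)-\sum_{j\in U}n_a(j)c_j(\alpha)\le p-(p-1)=1 ,
\]
with equality if and only if $[x,y]\cap(S\cup U)$ is an alternating sequence $s\,u\,s\cdots u\,s$ with all $n_a(u)=1$. In the case of equality these $u$'s are through, so the sequence is part of one chain and $[x,y]$ lies in its region. As the first element of $[x,y]\cap(S\cup U)$ is in $S$, step $x$ is H; as the last one is in $S$, step $y+1$ is V. Conversely, let $[x,y]$ lie in a region with $x\in(u_{t-1},s_t]$ and $y+1\in(s_{t'},u_{t'}]$. Then $t'\ge t$ (otherwise $y+1\le u_{t'}\le u_{t-1}<x$), and $[x,y]\cap(S\cup U)$ is $s_t,u_t,\dots,s_{t'}$ with all $n_a(u)=1$, so the exponent is $1$. This proves the claim. By Lemma \ref{lem:trace} with $x_c=\overline{\alpha_c}^{\,-1}$,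
\begin{equation}\label{eq:gen}
\chi^{(a)}=\prod_{\text{chains}}\ \sum_{(\mu^{(c)})}\ \prod_{c=l}^m\overline{\alpha_c}^{\,-|\mu^{(c)}|},
\end{equation}
where the sum is over the sequences of Lemma \ref{lem:trace} for the labelled region of the chain.

\subsection{The rows of boxes}
Formula \eqref{eq:gen} suggests a basis indexed by these sequences, the parts of $\mu^{(c)}$ being the lengths of rows of boxes of color $c$. It remains to choose their base positions. Write $Q(e)=1-aq^eu$. For consecutive elements $s\in S$ and $u\in U$ of $S\cup U$, (H2) says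
\[
f_s^{(a)}=\frac{\mathrm{const}}{Q(\eta_s)},\qquad f_u^{(a)}=\mathrm{const}\cdot Q(\eta_u)^{n_a(u)},\qquad \eta_u=\eta_s+|u-s| .
\]
So for each chain there is a function $\eta$ on $\{l-1,\dots,m+1\}$ with
\[
\eta_c=\eta_{c-1}-1\ \text{ if step }c\text{ is H},\qquad \eta_c=\eta_{c-1}+1\ \text{ if step }c\text{ is V},
\]
which gives the positions of the zeros and poles at all $s_t$, $u_t$, and at $u_\pm$ when present.

The length of $\mu^{(c)}$ grows by at most one at each step, so it is at most $n$. Put $T=n+1$. Let $\Xi$ be the set of all $(a,\text{chain},i,t)$ with $i$ in the region of the chain and $0\le t<T$, of color $i$ and base position $aq^{\eta_i+2t}$. It is finite, since only finitely many classes have chains. A sequence as in Lemma \ref{lem:trace} is encoded by $k_{i,t}=\mu^{(i)}_{t+1}$, and $\mathcal P$ is the product, over all classes and chains, of the sets of such sequences. Note that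
\begin{equation}\label{eq:lastrow}
k_{i,T-1}=0\quad\text{always.}
\end{equation}

\begin{proposition}\label{prop:A}
The data $\Xi,\mathcal P$ satisfy (i)--(iv) of Lemma \ref{lem:thin} for $J=I$ and $\boldsymbol f$.
\end{proposition}

Fix a chain and $i$ in its region. Call the neighbor $i-1$ \emph{small} if step $i$ is H and \emph{big} if step $i$ is V; call $i+1$ small if step $i+1$ is V and big if step $i+1$ is H. So the sequences in $\mathcal P$ satisfy $\mu^{(j)}\prec\mu^{(i)}$ for small $j$ and $\mu^{(j)}\succ\mu^{(i)}$ for big $j$, and by the definition of $\eta$,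
\[
\eta_j=\eta_i+1\ \ (j\text{ small}),\qquad \eta_j=\eta_i-1\ \ (j\text{ big}).
\]
Here $j$ may also be $u_\pm$ or one of the fictitious nodes $0,n+1$. Then $\mu^{(j)}=\emptyset$, we put $k_{j,t}=0$, and $j$ is small. The conditions defining $\mathcal P$ at $i$ are
\begin{equation}\label{eq:ineq}
k_{i,t}\ge k_{j,t}\ge k_{i,t+1}\ \ (j\text{ small}),\qquad k_{j,t}\ge k_{i,t}\ge k_{j,t+1}\ \ (j\text{ big}),
\end{equation}
where terms with $t+1=T$ are omitted. They imply that $k_{i,t}$ is weakly decreasing in $t$. So $\mathcal P$ is the set of all points of $\mathbb Z_{\ge0}^\Xi$ satisfying the inequalities $k_s\le k_p$ (for certain $s,p\in\Xi$) and $k_s\le0$ (for certain $s\in\Xi$) contained in \eqref{eq:ineq}.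

\begin{proof}[Proof of (ii)--(iv)]
(ii) Let $p\ne r$ and $\Lambda,\Lambda+p-r\in\mathcal P$. For $\Lambda+p$ one needs $k_p+1\le k_{p'}$ for each inequality $k_p\le k_{p'}$; since $\Lambda+p-r\in\mathcal P$, we have $k_p+1\le k_{p'}-[p'=r]\le k_{p'}$. For $\Lambda-r$ one needs $k_s\le k_r-1$ for each inequality $k_s\le k_r$; since $\Lambda+p-r\in\mathcal P$, we have $k_s\le k_s+[s=p]\le k_r-1$. An inequality $k_p\le0$ holds for $\Lambda+p$ because it holds for $\Lambda+p-r$, whose $p$-coordinate is the same. Finally $k_r\ge1$ because $\Lambda+p-r\in\mathcal P$.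

(iii) In each inequality $k_s\le k_p$ of \eqref{eq:ineq} between elements of $\Xi$, the base exponent $\eta+2t$ of $s$ exceeds that of $p$ by $1$: for $k_{j,t}\le k_{i,t}$ with $j$ small it is $\eta_i+1+2t$ against $\eta_i+2t$, and for $k_{i,t+1}\le k_{j,t}$ it is $\eta_i+2t+2$ against $\eta_i+1+2t$; the other two are of the same form with $i$ and $j$ exchanged. Choose a chain in which $\Lambda$ is not zero, and in it $p$ with $k_p>0$ and maximal base exponent. Then $k_s=0$ for every $s\in\Xi$ that occurs in an inequality $k_s\le k_p$, so $p$ is removable.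

(iv) In a given class, color $i$ belongs to at most one region. For a row with base exponent $h$ and $k$ boxes, $(1-x^{-2})\sum_{s<k}x^{h-2s}=x^h-x^{h-2k}$. So with $e_{i,t}=\eta_i+2t-2k_{i,t}$,
\[
(1-x^{-2})\sum_{\text{boxes }(i,aq^s)}x^s=\sum_{t<T}\bigl(x^{\eta_i+2t}-x^{e_{i,t}}\bigr).
\]
Since $k_{i,t}$ is weakly decreasing in $t$, the $e_{i,t}$ increase strictly with $t$. Thus the boxes determine the set $\{e_{i,t}\}_t$, and with it all $k_{i,t}$.
\end{proof}

\begin{proof}[Proof of (i)]
Boxes in class $a$ contribute zeros and poles in class $a$ only. So $\Psi_{i,\Lambda}=\prod_a\Psi_i^{(a)}$, where $\Psi_i^{(a)}$ is $f_i^{(a)}$ times the factors from the boxes of class $a$, and it suffices to treat one class and one $i\in I$.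

\emph{Case 1: $i$ is in a region.} The idea is that after telescoping, the poles of $\Psi_i^{(a)}$ sit at endpoints of intervals determined by $\mu^{(i)}$, each neighbor puts one zero into each interval, and a zero at an endpoint means that an interlacing inequality is an equality. Write $\eta=\eta_i$ and $e_t=e_{i,t}=\eta+2t-2k_{i,t}$, and for a neighbor $j$ write $g_{j,t}=\eta_j+2t-2k_{j,t}+1$. Then $e_{t+1}\ge e_t+2$. By \eqref{eq:tele1} and \eqref{eq:tele2}, up to constants,
\[
\Psi_i^{(a)}=f_i^{(a)}\prod_{t<T}\frac{Q(\eta+2t)Q(\eta+2t+2)}{Q(e_t)Q(e_t+2)}\prod_{j=i\pm1}\prod_{t<T}\frac{Q(g_{j,t})}{Q(\eta_j+1+2t)} .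
\]
For neighbors with $\mu^{(j)}=\emptyset$ the last factors are $1$, as they should be.

We first collect the factors that do not depend on $\Lambda$. Put $A=\prod_{t<T}Q(\eta+2t)$, so that $\prod_{t<T}Q(\eta+2t+2)=A\,Q(\eta+2T)/Q(\eta)$. The factor $\prod_tQ(\eta_j+1+2t)$ is the second of these products if $j$ is small and $A$ if $j$ is big. There are three cases:
\begin{itemize}
\item both neighbors are small: step $i$ is H and step $i+1$ is V, that is, $i\in S$, and $f_i^{(a)}=\mathrm{const}\cdot Q(\eta)^{-1}$; the $\Lambda$-independent part is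
\[
Q(\eta)^{-1}\cdot\frac{Q(\eta)}{Q(\eta+2T)}=Q(\eta+2T)^{-1};
\]
\item one neighbor is small and one is big: $i\notin S\cup U$, $f_i^{(a)}$ is constant, and the $\Lambda$-independent part is $1$;
\item both neighbors are big: step $i$ is V and step $i+1$ is H, that is, $i$ is through, and $f_i^{(a)}=\mathrm{const}\cdot Q(\eta)$; the $\Lambda$-independent part is
\[
Q(\eta)\cdot\frac{Q(\eta+2T)}{Q(\eta)}=Q(\eta+2T).
\]
\end{itemize}
In all cases it is $Q(\eta+2T)^{1-\sigma}$, where $\sigma$ is the number of small neighbors. Hence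
\[
\Psi_i^{(a)}=\mathrm{const}\cdot Q(\eta+2T)^{1-\sigma}\;\frac{\prod_{j=i\pm1}\prod_{t<T}Q(g_{j,t})}{\prod_{t<T}Q(e_t)Q(e_t+2)} .
\]

Next we translate \eqref{eq:ineq} into positions. Let $I_t$ be the interval $[e_t+2,e_{t+1}]$ for $0\le t\le T-2$. If $j$ is small, then $g_{j,t}=\eta+2t+2-2k_{j,t}$, so
\[
k_{i,t}\ge k_{j,t}\iff g_{j,t}\ge e_t+2,\qquad k_{j,t}\ge k_{i,t+1}\iff g_{j,t}\le e_{t+1},
\]
with equality on one side exactly if there is equality on the other. Thus $g_{j,t}\in I_t$ for $t\le T-2$, and $g_{j,T-1}=\eta+2T$ by \eqref{eq:lastrow}. If $j$ is big, then $g_{j,t}=\eta+2t-2k_{j,t}$, so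
\[
k_{j,t}\ge k_{i,t}\iff g_{j,t}\le e_t,\qquad k_{i,t}\ge k_{j,t+1}\iff g_{j,t+1}\ge e_t+2 ,
\]
again with matching equalities. Thus $g_{j,t+1}\in I_t$ for $t\le T-2$, and $g_{j,0}\le e_0$. Put $g_j^t=g_{j,t}$ for $j$ small and $g_j^t=g_{j,t+1}$ for $j$ big. The $\sigma$ numerator factors $Q(g_{j,T-1})=Q(\eta+2T)$ from the small neighbors, the factor $Q(\eta+2T)^{1-\sigma}$, and the denominator factor $Q(e_{T-1}+2)=Q(\eta+2T)$ cancel. What remains is
\begin{equation}\label{eq:interlace}
\Psi_i^{(a)}=\mathrm{const}\cdot\frac{\prod_{j\text{ big}}Q(g_{j,0})}{Q(e_0)}\ \prod_{t=0}^{T-2}\frac{Q(g_{i-1}^t)\,Q(g_{i+1}^t)}{Q(e_t+2)\,Q(e_{t+1})},\qquad g^t_{i\pm1}\in I_t=[e_t+2,e_{t+1}] .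
\end{equation}
See Figure \ref{fig}. The intervals $I_t$ are pairwise disjoint, and $e_0$ and the $g_{j,0}$ ($j$ big) lie below all of them. So we can read off the poles interval by interval. At exponent $e_0$ there is a simple pole unless $g_{j,0}=e_0$ for some big $j$. If the two endpoints of $I_t$ coincide, both zeros are there too, and there is no pole. If the endpoints are different, each of them is a simple pole unless at least one of $g^t_{i\pm1}$ is equal to it.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.75cm,y=0.75cm]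
\draw (-7,0)--(7,0);
\draw[line width=2pt] (-4,0)--(0,0);
\draw[line width=2pt] (2,0)--(4,0);
\fill (6,0) circle (2pt);
\foreach \x in {-6,-4,-2,0,2,4,6} \draw (\x,0.1)--(\x,-0.1) node[below] {\small $\x$};
\foreach \x in {-6,-4,0,2,4} \node at (\x,0.55) {$\times$};
\node at (6,0.55) {$\times\times$};
\foreach \x in {-4,4,6} \node at (\x,1.1) {$\circ$};
\foreach \x in {-2,2,6} \node at (\x,1.65) {$\bullet$};
\node[anchor=east] at (-7.2,0.55) {\small denominator};
\node[anchor=east] at (-7.2,1.1) {\small zeros from $i-1$};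
\node[anchor=east] at (-7.2,1.65) {\small zeros from $i+1$};
\end{tikzpicture}
\caption{The exponents in \eqref{eq:interlace} up to $6$, for a node $i\in S$ with $\eta_i=0$, $\mu^{(i)}=(3,1)$, $\mu^{(i-1)}=(3)$, $\mu^{(i+1)}=(2,1)$. The denominator factors are at $e_0=-6$ and at the endpoints of $I_0=[-4,0]$, $I_1=[2,4]$, $I_2=[6,6]$ (thick). Each neighbor has one zero in each interval. The poles that survive are at $-6$ and $0$: the first and the second part of $\mu^{(i)}$ can be increased, the third cannot, and no part can be decreased.}\label{fig}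
\end{figure}

We compare this with \eqref{eq:ineq}. Row $t$ of color $i$ is addable if and only if $k_{j,t}\ne k_{i,t}$ for big $j$ and, when $t\ge1$, $k_{j,t-1}\ne k_{i,t}$ for small $j$. By the equality cases above this means that no $g_{j,0}$ with $j$ big equals $e_0$ if $t=0$, and that no $g_{i\pm1}^{t-1}$ equals $e_t$ if $t\ge1$. For $t\le T-2$, row $t$ is removable if and only if $k_{j,t}\neq k_{i,t}$ for small $j$ and $k_{j,t+1}\ne k_{i,t}$ for big $j$ (as $k_j\ge0$, this forces $k_{i,t}\ge1$), that is, no $g^t_{i\pm1}$ equals $e_t+2$. Row $T-1$ is never removable by \eqref{eq:lastrow}, and $Q(e_{T-1}+2)$ has been cancelled. If $e_t+2=e_{t+1}$, then row $t$ is not removable and row $t+1$ is not addable. So the poles are simple and their positions are exactly the pairwise distinct numbers $aq^{e_t}$ ($t$ addable) and $aq^{e_t+2}$ ($t$ removable).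

\emph{Case 2: $i$ is in no region.} No element of $\Xi$ in class $a$ has color $i$, so we must show that $\Psi_i^{(a)}$ has no poles. If $i\notin S\cup U$, then $i$ is not adjacent to a region, and $\Psi_i^{(a)}$ is constant. Otherwise $i=u$ is a blocking element of $U$. A neighboring node $j$ lies in a region exactly if $u$ is the $u_+$ or $u_-$ of that region, and this happens once for each element of $N_a(u)$. For such $j$, the partition $\mu^{(j)}$ has at most one part $k$, because $\mu^{(j)}\succ\emptyset$, and $\eta_j+1=\eta_u$. By \eqref{eq:tele2} the boxes of color $j$ contribute $Q(\eta_u-2k)/Q(\eta_u)$. So $\Psi_u^{(a)}$ is a polynomial times $Q(\eta_u)^{n_a(u)-|N_a(u)|}$ if $N_a(u)\neq\emptyset$, and a constant times $f_u^{(a)}$ otherwise. By \eqref{eq:blocking} there are no poles.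
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
By Proposition \ref{prop:A}, Lemma \ref{lem:thin} and Lemma \ref{lem:hw}(b), $L(\boldsymbol f)$ has the basis $|\Lambda\rangle$, $\Lambda\in\mathcal P$, of joint eigenvectors with distinct $\ell$-weights. The relative weight of $|\Lambda\rangle$ is $-\sum|\mu^{(c)}|\alpha_c$, summed over all classes, chains and $c$. So $\chi(L(\boldsymbol f))=\mathrm{wt}(\boldsymbol f)\prod_a\chi^{(a)}$ by \eqref{eq:gen}.
\end{proof}

\begin{remark}\label{rem:J}
The construction uses only $\tilde U_I$ and the matrix $B$. So it applies verbatim to a subset $J\subseteq I$ on which $B$ restricts to the Cartan matrix of type $A_n$: if $(f_i)_{i\in J}$ satisfies (H0)--(H3) for $J$, then Proposition \ref{prop:A} and \eqref{eq:gen} describe the simple highest $\ell$-weight $\tilde U_J$-module for $(f_i)_{i\in J}$.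
\end{remark}

\section{Failure outside type A}\label{sec:notA}

\subsection{The highest \texorpdfstring{$\ell$}{l}-weight and the extra vector}
Let $J\subset I$ and $j\in I\setminus J$, and let $i\in J$ be the only node of $J$ with $B_{ij}\ne0$. Choose $b,c,c'$ such that $1,b,c,c'$ lie in distinct classes, and put
\begin{equation}\label{eq:f}
f_i=X\,\frac{1-bu}{1-u},\qquad f_j=W\,\frac{(1-q^{-B_{ij}}u)^2}{(1-cu)(1-c'u)},\qquad f_k=1\quad(k\ne i,j),
\end{equation}
with $X,W$ such that $f_i(0)f_i(\infty)=f_j(0)f_j(\infty)=1$. The interesting class is that of $1$, with the pole of $f_i$ and the double zero of $f_j$ in the position required by (H2). The factors with $b,c,c'$ are there to make $f_i,f_j$ regular and nonzero at $0$ and $\infty$.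

\emph{Hypotheses.} In class $1$, $S=\{i\}$, $U=\{j\}$ and $n_1(j)=2$. Condition (H1) is vacuous, (H2) holds with the labelling $(i,j)$, and (H3) reads $2\ge0$. In class $b$, $S=\emptyset$, $U=\{i\}$, and (H3) reads $1\ge-1$. In classes $c$ and $c'$, $S=\{j\}$ and $U=\emptyset$. So (H0)--(H3) hold.

Let $L=L(\boldsymbol f)$ and $K=\bigoplus_{\delta\in Q_J^+}L_\delta$. The poles of $f_j$ at $c$ and $c'$ give two vectors in $L_{\alpha_j}$, each of which generates a $\tilde U_J$-module, with highest $\ell$-weight
\[
\boldsymbol f^c=\bigl(f_k(u)G_{kj}(cu)\bigr)_{k\in J},\qquad \boldsymbol f^{c'}=\bigl(f_k(u)G_{kj}(c'u)\bigr)_{k\in J},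
\]
respectively. We shall see that, in the weight that we consider, these two modules already exhaust the multiplicity predicted by \eqref{eq:formula}. But if some vector of $K$ has a $\phi_j$-eigenvalue with a pole in class $1$, then a further vector exists.

\begin{proposition}\label{prop:extra}
Let $\gamma\in Q_J^+$. Suppose that $0\ne w\in K_\gamma$ satisfies $\phi_j^\pm(u)w=\psi(u)w$, where $\psi$ is rational, regular at $0$ and $\infty$, has only simple poles, and has a pole at some position $C_0\in q^{\mathbb Z}$. Then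
\[
\dim L_{\gamma+\alpha_j}\ge\operatorname{rk}H_\gamma^{\boldsymbol f^c}+\operatorname{rk}H_\gamma^{\boldsymbol f^{c'}}+1 .
\]
\end{proposition}

\begin{proof}
\emph{The two submodules.} The poles of $f_j$ are simple, at $c$ and $c'$. So $x^+_{j,r}x^-_{j,s}v=(q_j-q_j^{-1})^{-1}(R_cc^{r+s}+R_{c'}c'^{\,r+s})v$ with $R_c,R_{c'}\ne0$. Put $v_c=(x^-_{j,1}-c'x^-_{j,0})v$ and $v_{c'}=(x^-_{j,1}-c\,x^-_{j,0})v$. Then
\[
x^+_{j,r}v_c=\frac{R_c(c-c')}{q_j-q_j^{-1}}\,c^r\,v,\qquad x^+_{j,r}v_{c'}=\frac{R_{c'}(c'-c)}{q_j-q_j^{-1}}\,c'^{\,r}\,v ,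
\]
so $v_c$ and $v_{c'}$ are linearly independent. Moreover, $(c-c')x^-_{j,s}v=c^sv_c-c'^{\,s}v_{c'}$, since both sides have the same image under every $x^+_{j,r}$ and Lemma \ref{lem:hw}(a) applies in $L_{\alpha_j}$. In other words, $(c-c')x_j^-(z)v=\delta(c/z)v_c-\delta(c'/z)v_{c'}$. Apply $\phi_k^\pm(u)$, $k\in J$, use \eqref{eq:phix}, and compare coefficients by \eqref{eq:vandermonde}: $\phi_k^\pm(u)v_c=f_k(u)G_{kj}(cu)v_c$, and likewise for $c'$. Also $x^+_{k,r}v_c=0$ for $k\in J$, by weights. So $E_c=\tilde U_Jv_c=\tilde U_J^-v_c$ is a highest $\ell$-weight module for $\boldsymbol f^c$. Let $(E_c)_\gamma\subseteq L_{\gamma+\alpha_j}$ be its part of relative weight $-\gamma$. By Lemma \ref{lem:hw}(a), $\dim(E_c)_\gamma\ge\operatorname{rk}H^{\boldsymbol f^c}_\gamma$, and likewise for $c'$. Since $x^+_{j,r}$ commutes with $\tilde U_J^-$,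
\begin{equation}\label{eq:Ec}
x^+_{j,r}e=c^r\,x^+_{j,0}e\quad(e\in E_c),\qquad x^+_{j,r}e'=c'^{\,r}\,x^+_{j,0}e'\quad(e'\in E_{c'}).
\end{equation}

\emph{Independence.} We show that the sum $(E_c)_\gamma+(E_{c'})_\gamma+\mathbb Cx^-_{j,0}w$ is direct and that $x^-_{j,0}w\neq0$. Let $e\in(E_c)_\gamma$, $e'\in(E_{c'})_\gamma$ and $e+e'+\lambda x^-_{j,0}w=0$. Apply $x^+_{j,r}$. As $\gamma\in Q_J^+$, we have $x^+_{j,r}w=0$, and \eqref{eq:comm}, \eqref{eq:residues}, \eqref{eq:Ec} give for all $r\in\mathbb Z$
\[
c^r\,x^+_{j,0}e+c'^{\,r}\,x^+_{j,0}e'+\frac{\lambda}{q_j-q_j^{-1}}\sum_C\rho_CC^r\,w=0,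
\]
where $C$ runs over the pole positions of $\psi$ and $\rho_C\ne0$ are the corresponding coefficients. Since $C_0\in q^{\mathbb Z}$ differs from $c$ and $c'$, \eqref{eq:vandermonde} gives $\lambda\rho_{C_0}w=0$, so $\lambda=0$ and $e'=-e$. For every word $Y$ in the $x^+_{k,s}$, $k\in J$, \eqref{eq:Ec} applied to $Ye\in E_c$ and $Ye'\in E_{c'}$ gives
\[
c^r\,x^+_{j,0}Ye=x^+_{j,r}Ye=-x^+_{j,r}Ye'=-c'^{\,r}\,x^+_{j,0}Ye'\qquad\text{for all }r .
\]
By \eqref{eq:vandermonde}, $x^+_{j,r}Ye=0$ for all $r$. Every word of weight $\gamma+\alpha_j$ in the $x^+$'s has the form $Y'x^+_{j,r}Y$ with words $Y,Y'$ in the $x^+_{k,s}$, $k\in J$. So all of them kill $e$, and $e=0$ by Lemma \ref{lem:hw}(a). Then $e'=0$.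
\end{proof}

\subsection{The predicted multiplicity}
Suppose $c_i(\gamma)\le2$. Consider the coefficient of $\overline{\gamma+\alpha_j}^{\,-1}$ in $\prod_a\chi^{(a)}$. A root $\alpha\le\gamma+\alpha_j$ (that is, $\gamma+\alpha_j-\alpha\in Q^+$) with $c_j(\alpha)=1$ has exponent $\max(0,c_i(\alpha)-2)=0$ in class $1$, exponent $0$ in class $b$, and exponent $1$ in each of the classes $c,c'$. The roots $\alpha\le\gamma+\alpha_j$ with $c_j(\alpha)=0$ lie in $\Delta_J^+=\Delta^+\cap Q_J^+$ and have exponent $c_i(\alpha)$ in class $1$ and $0$ in all others. So \eqref{eq:formula} predicts for $\dim L_{\gamma+\alpha_j}$ the number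
\begin{equation}\label{eq:prediction}
2\sum_{\substack{\alpha\in\Delta^+,\ c_j(\alpha)=1\\ \alpha\le\gamma+\alpha_j}}\pi(\gamma+\alpha_j-\alpha),\qquad
\sum_{\delta\in Q_J^+}\pi(\delta)\,\overline\delta^{\,-1}=\prod_{\alpha\in\Delta_J^+}\bigl(1-\overline\alpha^{\,-1}\bigr)^{-c_i(\alpha)} .
\end{equation}

\subsection{Types B, C, F, G}\label{sec:BCFG}
The diagram has adjacent nodes $i$ (short) and $j$ (long) with $B_{ii}=2$, $B_{jj}=2m$, $B_{ij}=-m$ and $m\in\{2,3\}$. Take $J=\{i\}$ and $\gamma=2\alpha_i$ in \eqref{eq:f}.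

\emph{The vector $w$.} By Example \ref{ex:A1}, $K$ has a basis $|k\rangle$, $k\ge0$, with $|k\rangle\in K_{k\alpha_i}$. Let $w=|2\rangle$, with boxes at $1$ and $q^{-2}$. By Lemma \ref{lem:outside} and \eqref{eq:twoboxes}, $\phi_j$ acts on $w$ by
\[
\psi=f_j(u)G_{ji}(u)G_{ji}(q^{-2}u)=\mathrm{const}\cdot\frac{(1-q^mu)^2(1-q^{-m}u)(1-q^{-m-2}u)}{(1-cu)(1-c'u)(1-q^mu)(1-q^{m-2}u)} .
\]
It has simple poles, at $c$, $c'$ and $C_0=q^{m-2}$. The pole at $C_0$ is not cancelled, since none of $m,-m,-m-2$ equals $m-2$. (For $m=1$ we would have $-m=m-2$.)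

\emph{The module for $\boldsymbol f^c$.} We have $f_i^c=\mathrm{const}\cdot\frac{(1-bu)(1-q^{-m}cu)}{(1-u)(1-q^mcu)}$. Apply Lemma \ref{lem:thin} with two rows $p,p'$, base positions $y_p^0=1$ and $y_{p'}^0=q^mc$, and $\mathcal P=\{(k,k'):k\ge0,\ 0\le k'\le m\}$. The part of $\Psi_i$ in the classes of $1$ and $b$ is as in Example \ref{ex:A1}. By \eqref{eq:tele1} its part in the class of $c$ is, with $y'=q^{m-2k'}c$,
\[
\mathrm{const}\cdot\frac{(1-q^{-m}cu)(1-q^{m+2}cu)}{(1-y'u)(1-q^2y'u)} .
\]
The denominator exponents relative to $c$ are $m-2k'$ and $m+2-2k'$. For $0\le k'\le m$ the first equals $-m$ exactly if $k'=m$ and never equals $m+2$; the second equals $m+2$ exactly if $k'=0$ and never equals $-m$. So there is a simple pole at $y'$ if and only if $k'<m$, and at $q^2y'$ if and only if $k'>0$, which is (i). The set $\mathcal P$ is a product of intervals, so (ii) and (iii) hold, and (iv) holds since the two rows lie in different classes. Hence, by Lemma \ref{lem:hw}(a),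
\[
\operatorname{rk}H^{\boldsymbol f^c}_{2\alpha_i}=\#\{(2,0),(1,1),(0,2)\}=3 ,
\]
and the same holds for $c'$.

\emph{Comparison.} By Proposition \ref{prop:extra}, $\dim L_{2\alpha_i+\alpha_j}\ge3+3+1=7$. In \eqref{eq:prediction} the roots are $\alpha_j$, $\alpha_i+\alpha_j$, $2\alpha_i+\alpha_j$, and $\pi(k\alpha_i)=1$. So the predicted multiplicity is $2\cdot3=6$, and \eqref{eq:formula} is wrong.

\subsection{Types D and E}\label{sec:DE}
The diagram contains a node $o$ adjacent to three pairwise non-adjacent nodes, which we call $1,2,3$. In \eqref{eq:f} take $i=o$, $j=1$, $J=\{2,o,3\}$ (of type $A_3$ with $o$ in the middle) and $\gamma=2\alpha_o+\alpha_2+\alpha_3$. Here $B_{o1}=-1$, so $f_1$ has its double zero at $q$.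

\emph{The vector $w$.} The tuple $(f_k)_{k\in J}$ satisfies the hypotheses in type $A_3$: in class $1$, $S=\{o\}$ and $U=\emptyset$; in class $b$, $S=\emptyset$ and $U=\{o\}$. By Remark \ref{rem:J}, $K$ has the basis constructed in Section \ref{sec:A}. There is one region, all of $J$, with steps H, H, V, V, so $\mu^{(2)}$ and $\mu^{(3)}$ have at most one part and $\mu^{(o)}$ at most two. Dropping the rows that are always empty, the index set is
\begin{equation}\label{eq:P1}
\mathcal P^{(1)}=\{k_{o,0}\ge k_2,k_3\ge k_{o,1}\ge0\},\qquad\text{base exponents } 0\ (k_{o,0}),\quad 1\ (k_2\text{ and }k_3),\quad 2\ (k_{o,1}),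
\end{equation}
and $\dim K_\delta=\pi(\delta)$. Let $w\in K_\gamma$ be the basis vector with all $k$'s equal to $1$. Its boxes of color $o$ are at $1$ and $q^2$, and nodes $2,3$ are not adjacent to node $1$. So by Lemma \ref{lem:outside}, $\phi_1$ acts on $w$ by
\[
\psi=f_1(u)G_{1o}(u)G_{1o}(q^2u)=\mathrm{const}\cdot\frac{(1-qu)^2}{(1-cu)(1-c'u)}\cdot\frac{(1-q^{-1}u)(1-qu)}{(1-qu)(1-q^3u)},
\]
which has simple poles, at $c$, $c'$ and $C_0=q^3$.

\emph{The module for $\boldsymbol f^c$.} We have
\[
f_o^c=\mathrm{const}\cdot\frac{(1-bu)(1-q^{-1}cu)}{(1-u)(1-qcu)},\qquad f_2^c=f_3^c=1 .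
\]
Because of the factor $1-q^{-1}cu$ this tuple is not covered by Section \ref{sec:A}. We show that the effect of this factor is to truncate the index set. Choose $b'$ in none of the classes of $1,b,c$ and first replace the factor $1-q^{-1}cu$ by $1-b'u$, adjusting the constant. The resulting tuple satisfies the hypotheses in type $A_3$, with $S=\{o\}$ and $U=\emptyset$ in classes $1$ and $c$, and $S=\emptyset$ and $U=\{o\}$ in classes $b$ and $b'$. So (i)--(iv) of Lemma \ref{lem:thin} hold for it with index set $\mathcal P^{(1)}\times\hat{\mathcal P}^{(c)}$, where $\hat{\mathcal P}^{(c)}$ is a copy of \eqref{eq:P1} with base exponents $1,2,2,3$ relative to $c$. Now restore $1-q^{-1}cu$ and let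
\[
\mathcal P^{(c)}=\{\Lambda'\in\hat{\mathcal P}^{(c)}:k_{o,0}\le1\} .
\]
We claim that (i)--(iv) hold for $\boldsymbol f^c$ and $\mathcal P^{(1)}\times\mathcal P^{(c)}$.

Removing the factor $1-b'u$ creates no pole, as there are no poles in the class of $b'$ and no boxes in it. The new zero, of color $o$ and at exponent $-1$ relative to $c$, can only cancel a pole at that exponent. For $\Lambda'\in\mathcal P^{(c)}$ the candidates for pole exponents of color $o$ in class $c$ are
\[
e_{o,0}=1-2k_{o,0}\in\{1,-1\},\qquad e_{o,1}=3-2k_{o,1}\in\{3,1\},\qquad e_{o,0}+2\ge1,\qquad e_{o,1}+2\ge3 .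
\]
So the zero cancels exactly the pole at $e_{o,0}$ when $k_{o,0}=1$. That is the pole of the row $(o,0)$, which is always addable in $\hat{\mathcal P}^{(c)}$, and its addability at $k_{o,0}=1$ is exactly what the bound $k_{o,0}\le1$ excludes. All other addable rows and all removable rows are the same for $\mathcal P^{(c)}$ as for $\hat{\mathcal P}^{(c)}$. This proves (i). Conditions (iii) and (iv) are inherited, since removing boxes does not violate the bound. For (ii) we only have to check that $\Lambda+p$ and $\Lambda-r$ satisfy the bound if $\Lambda$ and $\Lambda+p-r$ do and $p\ne r$. For $\Lambda-r$ this is clear. For $\Lambda+p$ it holds because $\Lambda+p$ has the same $k_{o,0}$ as $\Lambda+p-r$ if $p$ is the row $(o,0)$ of class $c$, and the same $k_{o,0}$ as $\Lambda$ otherwise.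

By Lemma \ref{lem:hw}(a), with $\mathrm{wt}(\Lambda')\in Q_J^+$ the sum of the simple roots of the boxes of $\Lambda'$,
\[
\operatorname{rk}H_\gamma^{\boldsymbol f^c}=\sum_{\Lambda'\in\mathcal P^{(c)}}\dim K_{\gamma-\mathrm{wt}(\Lambda')} .
\]
The set $\mathcal P^{(c)}$ has six elements: the zero element and, for $k_{o,0}=1$, the triples $(k_2,k_3,k_{o,1})$ equal to $(0,0,0)$, $(1,0,0)$, $(0,1,0)$, $(1,1,0)$, $(1,1,1)$. Their weights are
\[
0,\quad \alpha_o,\quad \alpha_o+\alpha_2,\quad \alpha_o+\alpha_3,\quad \alpha_o+\alpha_2+\alpha_3,\quad 2\alpha_o+\alpha_2+\alpha_3 .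
\]
Adding $\alpha_1$ to them gives exactly the roots $\alpha\le\gamma+\alpha_1$ with $c_1(\alpha)=1$, each once: they are the six positive roots of the $D_4$ subdiagram that involve $\alpha_1$. Since $\dim K_\delta=\pi(\delta)$ and the same computation applies to $c'$, the prediction \eqref{eq:prediction} equals $\operatorname{rk}H_\gamma^{\boldsymbol f^c}+\operatorname{rk}H_\gamma^{\boldsymbol f^{c'}}$. By Proposition \ref{prop:extra} the actual multiplicity is larger by at least $1$, so \eqref{eq:formula} is wrong.

\begin{proof}[Proof of Theorem \ref{thm:notA} and Corollary \ref{cor}]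
Every $\mathfrak g$ not of type A is covered by Section \ref{sec:BCFG} or Section \ref{sec:DE}. The corollary combines this with Theorem \ref{thm:A}.
\end{proof}

\section{Failure with simple zeros}\label{sec:simple}

The examples of Section \ref{sec:notA} have a double zero. We now prove Theorem \ref{thm:simple}. Condition (H2) does not constrain the zero at a node $k\in U^{(a)}$ when $U^{(a)}\setminus\{k\}$ separates $k$ from $S^{(a)}$. Such a zero may be placed anywhere in its class, or outside it, without violating the hypotheses. By \eqref{eq:formula}, some multiplicity is smaller at each of the infinitely many positions in the class than at a position outside it. But multiplicities are ranks of matrices that depend algebraically on a parameter for the position, so they can drop below the value at a given parameter only at finitely many others.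

\begin{proof}[Proof of Theorem \ref{thm:simple}]
Choose a subdiagram, a set $\Sigma$ of nodes, nodes $j,k$, and a weight $\beta$ as follows:
\begin{itemize}
\item[(a)] types D, E: nodes $o,1,2,3$ as in Section \ref{sec:DE}; $\Sigma=\{1,2\}$, $j=o$, $k=3$, $\beta=\alpha_1+\alpha_2+\alpha_3+\alpha_o$;
\item[(b)] $B_n$ with $n\ge3$, and $F_4$: a $B_3$ subdiagram $1,2,3$ in a line, $1,2$ long and $3$ short; $\Sigma=\{3\}$, $j=2$, $k=1$, $\beta=\alpha_1+\alpha_2+2\alpha_3$;
\item[(c)] $C_n$ with $n\ge4$: a $C_4$ subdiagram $1,2,3,4$ in a line, $4$ long; $\Sigma=\{3\}$, $j=2$, $k=1$, $\beta=\alpha_1+\alpha_2+2\alpha_3+\alpha_4$.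
\end{itemize}
In each case $\beta\in\Delta^+$. In (a) this is clear. In (b) and (c), $\beta=\epsilon_1+\epsilon_3$ in the usual coordinates, where $\alpha_1=\epsilon_1-\epsilon_2$, $\alpha_2=\epsilon_2-\epsilon_3$, and $\alpha_3=\epsilon_3$ in (b), while $\alpha_3=\epsilon_3-\epsilon_4$, $\alpha_4=2\epsilon_4$ in (c). Every $s\in\Sigma$ is adjacent to $j$, with the same value of $B_{sj}$, and $k$ is adjacent to $j$ but to no $s\in\Sigma$.

Let $1,b,c,d$ lie in distinct classes. For $t\in\mathbb C^\times$ let $\boldsymbol f=\boldsymbol f_t$ be given by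
\[
f_s=X\,\frac{1-bu}{1-u}\ (s\in\Sigma),\qquad f_j=W\,\frac{1-q^{-B_{sj}}u}{1-cu},\qquad f_k=t^{-1}\,\frac{1-t^2d\,u}{1-du},
\]
and $f=1$ at all other nodes, with $X,W$ such that the products of the values at $0$ and $\infty$ are $1$; for $f_k$ this product is $t^{-1}\cdot t=1$. Choose $t_0$ such that $t_0^2d$ is in none of the classes of $1,b,c,d$, and for each $r\in\mathbb Z$ choose $t_r'$ with $(t_r')^2d=q^r$. The numbers $t_r'$ are distinct.

\emph{Hypotheses.} For $t=t_0$ and for all $t=t'_r$ we have $n_a(i)\in\{-1,0,1\}$ throughout. In class $1$, $S=\Sigma$, and $U=\{j\}$ for $t_0$ and $U=\{j,k\}$ for $t_r'$. Condition (H1) is vacuous in (b), (c), and in (a) it holds because $o\in\overline{\{1,2\}}$. For $s\in\Sigma$, (H2) holds for the pair $s,j$ with the labelling $(s,j)$. It imposes nothing on $k$, because $j\in\overline{\{s,k\}}$; for the same reason $N_1(k)=\emptyset$ when $k\in U$, and (H3) holds for $k$. For $j$, (H3) reads $1\ge|\Sigma|-1$, which holds. In each of the other classes $S$ or $U$ is empty: class $b$ has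 $U=\Sigma$, class $c$ has $S=\{j\}$, class $d$ has $S=\{k\}$, and for $t_0$ the class of $t_0^2d$ has $U=\{k\}$. As $|S|\le1$ there, (H1)--(H3) hold.

\emph{Prediction.} Let $D(t)$ be the multiplicity at $\beta$ predicted by \eqref{eq:formula}, that is, the coefficient of $\overline\beta^{\,-1}$ in $\prod_a\chi^{(a)}$. The exponents for $t_0$ and for $t_r'$ differ only in class $1$, where that of $\alpha$ is
\[
\max\Bigl(0,\sum_{s\in\Sigma}c_s(\alpha)-c_j(\alpha)\Bigr)\quad\text{and}\quad\max\Bigl(0,\sum_{s\in\Sigma}c_s(\alpha)-c_j(\alpha)-c_k(\alpha)\Bigr),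
\]
respectively. The first is at least the second for all $\alpha$. For $\alpha=\beta$ they are $2-1=1$ and $2-1-1=0$ in all three cases. So the product for $t_0$ is the product for $t'_r$ times a series with nonnegative coefficients, constant term $1$, and coefficient at least $1$ at $\overline\beta^{\,-1}$. The product for $t'_r$ also has nonnegative coefficients and constant term $1$. Hence $D(t_0)\ge D(t_r')+1$.

\emph{Comparison.} The coefficients of the expansions of $f_k$ at $0$ and $\infty$ are Laurent polynomials in $t$, and the other $f_i$ do not depend on $t$. So the entries of $H_\beta^{\boldsymbol f_t}$ are Laurent polynomials in $t$. Suppose that \eqref{eq:formula} holds for $\boldsymbol f_{t_0}$. Then, by Lemma \ref{lem:hw}(a), $\operatorname{rk}H_\beta^{\boldsymbol f_{t_0}}=D(t_0)$, so some minor of size $D(t_0)$ is nonzero at $t_0$. This minor is a nonzero Laurent polynomial in $t$, so it is nonzero at $t_r'$ for all but finitely many $r$. For these $r$, Lemma \ref{lem:hw}(a) gives $\dim L(\boldsymbol f_{t'_r})_\beta\ge D(t_0)>D(t_r')$,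 so \eqref{eq:formula} fails for $\boldsymbol f_{t_r'}$. Thus \eqref{eq:formula} fails for $\boldsymbol f_{t_0}$ or for $\boldsymbol f_{t'_r}$ with all but finitely many $r$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ga} Gansner, J. Combin. Theory A 30 (1981).
\bibitem{YM} C. A. S. Young and E. Mukhin, \emph{Affinization of category O for quantum groups}, arXiv:1204.2769 (2012).
\end{thebibliography}
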